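\title{The Stembridge equality for hybrid Grothendieck polynomials}

\begin{abstract}
The hybrid Grothendieck polynomial $G_{\lambda/\mu}(\mathbf x;\alpha;\beta)$ is a generating function of set-valued reverse plane partitions; it specializes to the stable and to the dual stable Grothendieck polynomial. We prove the conjecture, posed by Guo, Kang and Liu, that $G_{\delta_n/\rho}=G_{\delta_n/\rho'}$ for every partition $\rho$ contained in the staircase $\delta_n=(n,n-1,\dots,1)$. The proof encodes each letter of a filling by one of two transfer matrices, $U(x)$, which counts columns, and $V(x)$, which counts rows. The identity $V(y)\,U\bigl(\frac{\alpha-y}{1+\beta y}\bigr)=U(\alpha)$, valid for all shapes, forces $U$ and $V$ to commute, and the two matrices have the same $\delta_n$-row. As a result, on $\delta_n/\rho$ each letter separately may be counted by columns or by rows. We also show that staircases are the only outer shapes with this property, for every choice of the parameters.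
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Set-valued reverse plane partitions}

A partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ is identified with its diagram, the finite set of boxes $(i,j)$ with $i\ge 1$ and $1\le j\le\lambda_i$. Box $(i,j)$ lies in row $i$ and column $j$, and rows are numbered from the top (English notation). The conjugate $\lambda'$ is the transposed diagram, so $\lambda'_j$ is the length of column $j$ of $\lambda$. For $\mu\subseteq\lambda$, the skew shape $\lambda/\mu$ is the set of boxes of $\lambda$ not in $\mu$, and $|\lambda/\mu|$ is their number. Skew shapes are convex along lines: if two boxes of $\lambda/\mu$ lie in the same row or column, then the boxes between them also belong to $\lambda/\mu$.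

\begin{definition}
A \emph{set-valued reverse plane partition} (SVRPP) of shape $\lambda/\mu$ is a filling $T$ that assigns to each box $A$ of $\lambda/\mu$ a nonempty finite set $T(A)$ of positive integers, such that
\[
\max T(A)\le\min T(B)
\]
whenever $B$ lies immediately to the right of $A$ or immediately below $A$. The integers in the boxes are called \emph{letters}. For a letter $i$ we define:
\begin{itemize}
\item $\mathrm{col}_i(T)$ and $\mathrm{row}_i(T)$, the numbers of columns and of rows in which $i$ occurs;
\item $v_i(T)$, the number of pairs of boxes, $A$ immediately above $B$, with $\max T(A)=\min T(B)=i$;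
\item $h_i(T)$, the number of pairs of boxes, $A$ immediately to the left of $B$, with $\max T(A)=\min T(B)=i$.
\end{itemize}
The \emph{excess} of $T$ is $|\mathrm{ex}(T)|=\sum_A\bigl(|T(A)|-1\bigr)$.
\end{definition}

Let $\alpha,\beta$ and $\mathbf x=(x_1,x_2,\dots)$ be indeterminates. The \emph{hybrid Grothendieck polynomial} is
\begin{equation}\label{eq:defG}
G_{\lambda/\mu}(\mathbf x;\alpha;\beta)=\sum_{T\in\mathrm{SVRPP}(\lambda/\mu)}\beta^{|\mathrm{ex}(T)|}\prod_{i\ge1}x_i^{\mathrm{col}_i(T)}\alpha^{v_i(T)} .
\end{equation}
This is the hybrid Grothendieck polynomial of \cite{GKL} with its parameters specialized to $t_i=\alpha$ and $w_i=\beta$; the vector $(\mathrm{col}_1(T),\mathrm{col}_2(T),\dots)$ is also written $\mathrm{ircont}(T)$, and $\sum_iv_i(T)$ is also written $|\mathrm{ceq}(T)|$. We omit the arguments $\alpha,\beta$ when they are indeterminates.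

In \eqref{eq:defG} a letter $i$ is rewarded by $x_i$ once per column, each repetition of a letter down a column costs $\alpha$, and each surplus letter in a box costs $\beta$. For $\alpha=0$ only column-strict fillings survive, for $\beta=0$ only fillings with one letter per box, and for $\alpha=\beta=0$ only semistandard tableaux, so that $G_{\lambda/\mu}(\mathbf x;0;0)$ is the skew Schur function $s_{\lambda/\mu}(\mathbf x)$. We recall three known facts from the setting of \cite{GKL}: $G_{\lambda/\mu}(\mathbf x;0;-1)$ is the stable Grothendieck polynomial, $G_{\lambda/\mu}(\mathbf x;1;0)$ is the dual stable Grothendieck polynomial, and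
\begin{equation}\label{eq:sym}
G_{\lambda/\mu}(\mathbf x;\alpha;\beta)\ \text{ is symmetric in }x_1,x_2,\dots .
\end{equation}
The symmetry \eqref{eq:sym} is the only external result on which our proofs depend.

\subsection{The staircase identity}

Let $\delta_n=(n,n-1,\dots,1)$ be the staircase; it satisfies $\delta_n'=\delta_n$. The Stembridge equality states that $s_{\delta_n/\rho}=s_{\delta_n/\rho'}$ for all $\rho\subseteq\delta_n$. Abney-McPeek, An and Ng proved the analogous equalities for stable and for dual stable Grothendieck polynomials. So $G_{\delta_n/\rho}$ and $G_{\delta_n/\rho'}$ agree at $(\alpha,\beta)=(0,0)$, $(0,-1)$ and $(1,0)$, and one asks whether they agree identically in $\alpha$ and $\beta$. This is conjectured in \cite{GKL}.\footnote{In \cite{GKL} the left-hand side is printed as $G_{\delta_n/\rho'}$, which would make the identity trivial; the surrounding text makes clear that $G_{\delta_n/\rho}$ is intended.} We prove the conjecture.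

\begin{theorem}\label{thm:main}
For all $n\ge1$ and all partitions $\rho\subseteq\delta_n$,
\[
G_{\delta_n/\rho}(\mathbf x;\alpha;\beta)=G_{\delta_n/\rho'}(\mathbf x;\alpha;\beta).
\]
\end{theorem}

For small $n$ the identity holds for a trivial reason. By convexity, different edge-connected components of a skew shape occupy different rows and columns, so $G_{\lambda/\mu}$ is the product of the polynomials of the components. For $n\le3$ the shapes $\delta_n/\rho$ and $\delta_n/\rho'$ have the same components up to translation. For $n=1$ every $\rho$ equals $\rho'$, and for $n=2$ the pair $(2),(1,1)$ leaves one box. For $n=3$ the pairs with $\rho\neq\rho'$ are $(2),(1,1)$, leaving a copy of $\delta_2$ and a box; $(3),(1,1,1)$, leaving $\delta_2$; $(3,1),(2,1,1)$, leaving two separate boxes; and $(3,2),(2,2,1)$, leaving one box. For $n=4$ the shapes $\delta_4/(2)$ and $\delta_4/(1,1)$ of Figure~\ref{fig:stair} are connected and different, and the identity has content.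

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \y/\x in {1/4,2/3,3/2,4/1}{
  \fill[gray!35] (\x,-\y) rectangle ++(1,1);
  \fill[gray!35] (\x+7,-\y) rectangle ++(1,1);}
\foreach \y/\x in {1/3,1/4,2/1,2/2,2/3,3/1,3/2,4/1} \draw (\x,-\y) rectangle ++(1,1);
\foreach \y/\x in {1/2,1/3,1/4,2/2,2/3,3/1,3/2,4/1} \draw (\x+7,-\y) rectangle ++(1,1);
\foreach \y/\x in {1/1,1/2} \draw[dotted] (\x,-\y) rectangle ++(1,1);
\foreach \y/\x in {1/1,2/1} \draw[dotted] (\x+7,-\y) rectangle ++(1,1);
\end{tikzpicture}
\caption{The skew shapes $\delta_4/(2)$ and $\delta_4/(1,1)$, with the removed boxes dotted. Each shaded antidiagonal box is both the bottom box of its column and the last box of its row.}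
\label{fig:stair}
\end{figure}

\subsection{Counting by columns or by rows}

The defining inequalities of an SVRPP are invariant under transposition, which exchanges $\mathrm{col}_i$ with $\mathrm{row}_i$ and $v_i$ with $h_i$. Since $\delta_n/\rho'$ is the transpose of $\delta_n/\rho$, Theorem~\ref{thm:main} says that on the fixed shape $\delta_n/\rho$ it does not matter whether letters are counted by columns or by rows. To pass from one count to the other we change one letter at a time. For $S\subseteq\{1,2,\dots\}$ put
\begin{equation}\label{eq:defGS}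
G^S_{\lambda/\mu}(\mathbf x)=\sum_{T\in \mathrm{SVRPP}(\lambda/\mu)}\beta^{|\mathrm{ex}(T)|}\prod_{i\in S}x_i^{\mathrm{col}_i(T)}\alpha^{v_i(T)}\prod_{i\notin S}x_i^{\mathrm{row}_i(T)}\alpha^{h_i(T)} .
\end{equation}
The two extreme choices of $S$ give
\begin{equation}\label{eq:extremes}
G^{\{1,2,\dots\}}_{\lambda/\mu}=G_{\lambda/\mu},\qquad G^{\emptyset}_{\lambda/\mu}=G_{\lambda'/\mu'} .
\end{equation}
If a letter $i$ occurs in $T$, then $x_i$ divides the weight of $T$. Hence each monomial in $\mathbf x$ comes from finitely many fillings, and $G^S_{\lambda/\mu}$ is a formal power series in $\mathbf x$ with coefficients in $\mathbb Z[\alpha,\beta]$. Setting $x_i=0$ for $i>m$ keeps exactly the fillings with letters in $\{1,\dots,m\}$ and yields a polynomial $G^S_{\lambda/\mu}(x_1,\dots,x_m)$. Every monomial involves finitely many variables, so two such series are equal if and only if these polynomials are equal for every $m$.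

\begin{theorem}\label{thm:mixed}
For $\rho\subseteq\delta_n$, the series $G^S_{\delta_n/\rho}(\mathbf x)$ does not depend on $S$.
\end{theorem}

The independence does not hold filling by filling.

\begin{example}\label{ex:filling}
In the filling
\[
T=\begin{array}{|c|c|c|}
\hline 1 & 1,2 & 2\\
\hline 2 & 2 & \multicolumn{1}{c}{}\\
\cline{1-2} 2 & \multicolumn{2}{c}{}\\
\cline{1-1}
\end{array}
\]
of $\delta_3$ we have $|\mathrm{ex}(T)|=1$, $(\mathrm{col}_1,v_1)=(2,0)$, $(\mathrm{row}_1,h_1)=(1,1)$, and $(\mathrm{col}_2,v_2)=(\mathrm{row}_2,h_2)=(3,2)$. The weight of $T$ is $\beta\cdot x_1^2\cdot\alpha^2x_2^3$ if $1\in S$ and $\beta\cdot\alpha x_1\cdot\alpha^2x_2^3$ if $1\notin S$. The largest letter has the same weight in both counts; the smaller letter does not.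
\end{example}

\subsection{A duality for all shapes, and a converse}

A \emph{corner} of $\mu$ is a box of $\mu$ with no box of $\mu$ to its right or below it, and $\mathrm{cor}(\mu)$ is the number of corners. Row $i$ of $\mu$ contains a corner if and only if $\mu_i>\mu_{i+1}$. Each row and each column contains at most one corner, which is then its last box, and deleting any set of corners from $\mu$ leaves a partition. For $\mu\subseteq\lambda$ put
\begin{equation}\label{eq:slash}
G^S_{\lambda/\!/\mu}=\sum_\sigma\beta^{|\mu/\sigma|}\,G^S_{\lambda/\sigma},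
\end{equation}
where $\sigma$ runs over the partitions obtained from $\mu$ by deleting a (possibly empty) set of corners. We write $G_{\lambda/\!/\mu}$ when $S=\{1,2,\dots\}$. The main new ingredient of the proof is an identity in one variable that has nothing to do with staircases.

\begin{theorem}\label{thm:duality}
For all $\mu\subseteq\lambda$, in one variable,
\[
\sum_{\mu\subseteq\nu\subseteq\lambda}G_{\lambda'/\!/\nu'}(y)\;G_{\nu/\!/\mu}\Bigl(\frac{\alpha-y}{1+\beta y}\Bigr)=\alpha^{|\lambda/\mu|}(1+\alpha\beta)^{\mathrm{cor}(\mu)} .
\]
Moreover, the transfer matrices $U(x)$ and $V(y)$ of Definition~\ref{def:UV}, whose $(\lambda,\mu)$ entries for $\mu\subseteq\lambda$ are $G_{\lambda/\!/\mu}(x)$ and $G_{\lambda'/\!/\mu'}(y)$, commute.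
\end{theorem}

The staircase in Theorem~\ref{thm:main} cannot be replaced by another shape, whatever the parameters.

\begin{theorem}\label{thm:converse}
Let $\alpha_0,\beta_0$ be any elements of any nonzero commutative ring. If $\lambda$ is a nonempty partition with $G_{\lambda/\rho}(\mathbf x;\alpha_0;\beta_0)=G_{\lambda/\rho'}(\mathbf x;\alpha_0;\beta_0)$ for all $\rho\subseteq\lambda$, where $G_{\lambda/\kappa}:=0$ if $\kappa\not\subseteq\lambda$, then $\lambda=\delta_n$ for some $n$. So staircases are exactly the shapes with this property, for every choice of parameters.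
\end{theorem}

\subsection{The argument in two variables}

A filling is built by inserting the letters $1,2,\dots,m$ in turn. Inserting letter $k$ is described by a matrix indexed by partitions, $U(x_k)$ if $k$ is counted by columns and $V(x_k)$ if $k$ is counted by rows, and $G^S_{\lambda/\!/\mu}(x_1,\dots,x_m)$ is the $(\lambda,\mu)$ entry of the product, with the largest letter on the left (Section~\ref{sec:transfer}). On a staircase the largest letter does not distinguish columns from rows (Section~\ref{sec:one}), so $U(x)$ and $V(x)$ have the same $\delta_n$-row. Write $A\equiv B$ if $A$ and $B$ have the same $\delta_n$-row. For $m=2$ the proof is the chain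
\[
U(x_2)U(x_1)=U(x_1)U(x_2)\equiv V(x_1)U(x_2)=U(x_2)V(x_1)\equiv V(x_2)V(x_1).
\]
The first equality is the symmetry \eqref{eq:sym}. It lets the letter with variable $x_1$ act as the largest one, and this letter can then be switched from columns to rows. The product is now mixed, and \eqref{eq:sym} says nothing about it: to bring $x_2$ back to the left we need $U$ and $V$ to commute. Section~\ref{sec:key} proves this by expressing $V(y)$ through matrices of type $U$, and Section~\ref{sec:stair} assembles the proof.

\section{One letter}\label{sec:one}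

For a filling $T$ and a letter $i$, let $n_i(T)$ be the number of boxes containing $i$. The following lemma shows that the exponent of $\alpha$ is not an independent statistic.

\begin{lemma}\label{lem:runs}
For every SVRPP $T$ and every letter $i$,
\[
\mathrm{col}_i(T)+v_i(T)=n_i(T)=\mathrm{row}_i(T)+h_i(T).
\]
\end{lemma}

\begin{proof}
Fix a column containing $i$, let $B_0$ and $B_r$ be its highest and lowest boxes containing $i$, and let $B_0,B_1,\dots,B_r$ be the consecutive boxes from one to the other; they belong to the shape by convexity. If $r\ge1$, then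
\[
i\le\max T(B_0)\le\min T(B_1)\le\max T(B_1)\le\dots\le\min T(B_r)\le i,
\]
so all these numbers equal $i$. Thus the column has exactly $r+1$ boxes containing $i$, and each of the $r$ pairs $B_{s-1},B_s$ is counted by $v_i$. No other pair in the column is counted, since both boxes of a counted pair contain $i$. The column therefore contributes $1$ to $\mathrm{col}_i$, $r$ to $v_i$ and $r+1$ to $n_i$, and columns without $i$ contribute nothing. The second equality is the first one for the transposed filling.
\end{proof}

So the factor of the letter $i$ in \eqref{eq:defGS} is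
\begin{equation}\label{eq:letterweight}
x_i^{\mathrm{col}_i}\alpha^{\,n_i-\mathrm{col}_i}\quad(i\in S),\qquad\qquad x_i^{\mathrm{row}_i}\alpha^{\,n_i-\mathrm{row}_i}\quad(i\notin S).
\end{equation}
It depends only on the set of boxes containing $i$, and for $x_i=\alpha$ both expressions equal $\alpha^{n_i}$. This special value of the variable will be the starting point of Section~\ref{sec:key}.

In one variable the only filling puts $\{1\}$ in every box, and Theorem~\ref{thm:mixed} asks whether $\delta_n/\sigma$ has as many nonempty columns as nonempty rows.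

\begin{lemma}\label{lem:onevar}
Let $\sigma\subseteq\delta_n$, and let $c$ be the number of antidiagonal boxes $(n+1-j,j)$, $1\le j\le n$, that are not in $\sigma$. Then for every $S$,
\[
G^S_{\delta_n/\sigma}(x_1)=x_1^{\,c}\,\alpha^{|\delta_n/\sigma|-c}.
\]
\end{lemma}

\begin{proof}
The box $(n+1-j,j)$ is the bottom box of column $j$ of $\delta_n$, so column $j$ of $\delta_n/\sigma$ is nonempty if and only if this box is not in $\sigma$. The same box is the last box of row $n+1-j$ of $\delta_n$, so row $n+1-j$ of $\delta_n/\sigma$ is nonempty under the same condition. Hence the unique filling has $\mathrm{col}_1=\mathrm{row}_1=c$, $n_1=|\delta_n/\sigma|$ and excess $0$, and \eqref{eq:letterweight} gives the formula.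
\end{proof}

This explains the letter $2$ in Example~\ref{ex:filling}. If a box contains the largest letter $m$ of a filling of $\delta_n/\sigma$, then all boxes below it and to its right are filled with $\{m\}$, so $\mathrm{col}_m$ and $\mathrm{row}_m$ both count the antidiagonal boxes containing $m$.

One variable also suffices to rule out all other outer shapes.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $K$ be the ring; all series now have coefficients in $K$, and $1\ne0$ in $K$. Taking $\rho=\lambda$ gives $G_{\lambda/\lambda'}=G_{\lambda/\lambda}=1\neq0$. Hence $\lambda'\subseteq\lambda$, and $\lambda'=\lambda$ because the two partitions have the same number of boxes.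

Suppose that $\lambda_i-\lambda_{i+1}\ge2$ for some $i\ge1$. Removing the last two boxes of row $i$ leaves a partition $\rho$. The shape $\lambda/\rho$ consists of two horizontally adjacent boxes, and $\lambda/\rho'=\lambda'/\rho'$ consists of two vertically adjacent boxes. In the single variable $x_1$,
\[
G_{\lambda/\rho}(x_1;\alpha_0;\beta_0)=x_1^2,\qquad G_{\lambda/\rho'}(x_1;\alpha_0;\beta_0)=\alpha_0x_1,
\]
and the coefficients of $x_1^2$ are $1$ and $0$, a contradiction. So $\lambda_i-\lambda_{i+1}\le1$ for all $i$: the parts descend from $\lambda_1$ to $0$ in steps of at most $1$, and each of $1,\dots,\lambda_1$ occurs as a part. Since $\lambda'=\lambda$, also $\lambda'_j-\lambda'_{j+1}\le1$ for all $j$, and $\lambda'_j-\lambda'_{j+1}$ is the number of parts of $\lambda$ equal to $j$. Each of $1,\dots,\lambda_1$ therefore occurs exactly once, and $\lambda=\delta_n$ with $n=\lambda_1$.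

Conversely, Theorem~\ref{thm:main}, whose proof below does not use the present theorem, is an identity with coefficients in $\mathbb Z[\alpha,\beta]$, so it remains true after the substitution $\alpha\mapsto\alpha_0$, $\beta\mapsto\beta_0$.
\end{proof}

\section{Transfer matrices}\label{sec:transfer}

\subsection{Triangular matrices}

We use matrices $A=(A_{\lambda\mu})$ over a commutative ring, indexed by all pairs of partitions and \emph{triangular} in the sense that $A_{\lambda\mu}=0$ unless $\mu\subseteq\lambda$. The product
\[
(AB)_{\lambda\mu}=\sum_{\mu\subseteq\nu\subseteq\lambda}A_{\lambda\nu}B_{\nu\mu}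
\]
is a finite sum, and it is associative. Restricting the indices to the partitions inside an $N\times N$ square, or inside a fixed partition, gives finite matrices and is compatible with products, so an identity between triangular matrices is the same as an identity between all their finite truncations. We need two facts.
\begin{itemize}
\item Over a field, a triangular matrix $A$ with nonzero diagonal entries is invertible. The recursion $B_{\mu\mu}=A_{\mu\mu}^{-1}$, $B_{\lambda\mu}=-A_{\lambda\lambda}^{-1}\sum_{\mu\subseteq\nu\subsetneq\lambda}A_{\lambda\nu}B_{\nu\mu}$ defines a triangular $B$ with $AB=I$. Applied to $B$, it gives $C$ with $BC=I$; then $A=A(BC)=C$, so $BA=I$.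
\item The map $A\mapsto A^*$ with $A^*_{\lambda\mu}=A_{\lambda'\mu'}$ satisfies $(AB)^*=A^*B^*$, because $\nu\mapsto\nu'$ preserves inclusion.
\end{itemize}

\subsection{Why corners enter}

For single-valued fillings, the boxes with entry at most $k$, together with $\mu$, form a chain of partitions, and the generating function is a product of matrices along this chain. For set-valued fillings the chain does not record everything. For one box,
\[
G_{(1)}(x_1,x_2)=x_1+x_2+\beta x_1x_2,
\]
and the last term comes from the filling $\{1,2\}$, in which the letter $2$ joins a box that is already occupied. In general the letter $k$ can join corners of the partition built so far, so the matrix for $k$ must account for the corners of its starting shape. The letter $1$ is then an exception, since in $G_{\lambda/\mu}$ it cannot join the corners of $\mu$. The sum \eqref{eq:slash} removes the exception by allowing positive letters in corners of $\mu$, at the cost of $\beta$ for each corner used. All letters are then described by the same matrices. Throughout, $\gamma=1+\alpha\beta$.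

\begin{definition}\label{def:UV}
For $\mu\subseteq\lambda$ let $U(x)_{\lambda\mu}=\prod_{j\ge1}u_j$, where $d_j=\lambda'_j-\mu'_j$ and
\[
u_j=\begin{cases}x\,\alpha^{d_j-1}\gamma^{\epsilon_j}& \text{if } d_j\ge1,\\ (1+\beta x)^{\epsilon_j}&\text{if } d_j=0,\end{cases}
\qquad
\epsilon_j=\begin{cases}1&\text{if $\mu$ has a corner in column $j$,}\\0&\text{otherwise,}\end{cases}
\]
and let $U(x)_{\lambda\mu}=0$ if $\mu\not\subseteq\lambda$. Let $V(x)=U(x)^*$; thus $V(x)_{\lambda\mu}=U(x)_{\lambda'\mu'}$ is given by the same formula with rows in place of columns.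
\end{definition}

\begin{example}\label{ex:matrices}
Restrict the indices to the partitions $\emptyset,(1),(2),(1,1),(2,1)$ contained in $\delta_2$, in this order, and put $p=1+\beta x$. Then
\[
U(x)=\begin{pmatrix}
1&0&0&0&0\\
x&p&0&0&0\\
x^2&xp&p&0&0\\
\alpha x&\gamma x&0&p&0\\
\alpha x^2&\gamma x^2&xp&xp&p^2
\end{pmatrix},\qquad
V(x)=\begin{pmatrix}
1&0&0&0&0\\
x&p&0&0&0\\
\alpha x&\gamma x&p&0&0\\
x^2&xp&0&p&0\\
\alpha x^2&\gamma x^2&xp&xp&p^2
\end{pmatrix}.
\]
For instance, $U(x)_{(2,1),(1)}=\gamma x\cdot x$: both columns have $d_j=1$, and $(1)$ has its corner in column $1$. The two matrices agree in the rows of $\delta_1$ and $\delta_2$ and differ in the rows of $(2)$ and $(1,1)$.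
\end{example}

\begin{proposition}\label{prop:transfer}
For $\mu\subseteq\lambda$, $m\ge1$ and $S\subseteq\{1,2,\dots\}$,
\[
G^S_{\lambda/\!/\mu}(x_1,\dots,x_m)=\bigl(M_m(x_m)\cdots M_2(x_2)M_1(x_1)\bigr)_{\lambda\mu},
\]
where $M_k=U$ if $k\in S$ and $M_k=V$ if $k\notin S$.
\end{proposition}

\begin{proof}
The left side is a weighted sum over pairs $(\sigma,T)$, where $\sigma$ is obtained from $\mu$ by deleting corners and $T$ is an SVRPP of shape $\lambda/\sigma$ with letters in $\{1,\dots,m\}$. We encode such a pair as a filling of the straight shape $\lambda$, cut that filling into its letters, and sum over each letter separately.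

\emph{Step 1: the letter $0$ marks $\mu$.} Let $\mathcal F$ be the set of fillings $\hat T$ of $\lambda$ by nonempty subsets of $\{0,1,\dots,m\}$ that satisfy the SVRPP inequalities and in which the set of boxes containing $0$ is $\mu$. To $(\sigma,T)$ associate the filling $\hat T$ equal to $\{0\}$ on $\sigma$, to $\{0\}\cup T$ on $\mu/\sigma$, and to $T$ on $\lambda/\mu$.

This filling lies in $\mathcal F$. Let $B$ be immediately right of or below $A$. If $A\in\sigma$, then $\max\hat T(A)=0$ and the inequality holds. Suppose $A\notin\sigma$. Then $B\notin\mu$: otherwise $A$ would be a box of $\mu$ that is not a corner, and such boxes lie in $\sigma$. So $\hat T(B)=T(B)$ and $\max\hat T(A)=\max T(A)$, and the inequality is that of $T$.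

Conversely, let $\hat T\in\mathcal F$. If a box of $\mu$ contains a positive letter, then its right and lower neighbors do not contain $0$, so they are not in $\mu$ and the box is a corner of $\mu$. Hence the set $\sigma$ of boxes filled with $\{0\}$ arises from $\mu$ by deleting corners. Removing $0$ from the boxes of $\mu/\sigma$ keeps maxima and does not lower minima, so it gives an SVRPP $T$ of shape $\lambda/\sigma$. The two constructions are inverse to each other.

For $k\ge1$ the boxes containing $k$ are the same in $T$ and $\hat T$, so by \eqref{eq:letterweight} the factor of the letter $k$ can be read off from $\hat T$. The exponent of $\beta$ is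
\[
|\mu/\sigma|+|\mathrm{ex}(T)|=\sum_{A\in\lambda}\bigl(|\hat T(A)|-1\bigr),
\]
since a box of $\sigma$ contributes $0$ to the right side, a box $A$ of $\mu/\sigma$ contributes $1+(|T(A)|-1)$, and a box $A$ of $\lambda/\mu$ contributes $|T(A)|-1$.

\emph{Step 2: chains and corner sets.} For $\hat T\in\mathcal F$ put
\[
\lambda^{(k)}=\{A:\min\hat T(A)\le k\}\quad(0\le k\le m),\qquad
E_k=\{A: k\in\hat T(A),\ \min\hat T(A)<k\}\quad(1\le k\le m).
\]
If $B\in\lambda^{(k)}$ and $A$ is its left or upper neighbor, then $\min\hat T(A)\le\max\hat T(A)\le\min\hat T(B)\le k$. So the $\lambda^{(k)}$ are partitions, and $\mu=\lambda^{(0)}\subseteq\lambda^{(1)}\subseteq\dots\subseteq\lambda^{(m)}=\lambda$. A box of $E_k$ lies in $\lambda^{(k-1)}$, and its right and lower neighbors have minimum at least $k$, so they are not in $\lambda^{(k-1)}$. Thus $E_k$ is a set of corners of $\lambda^{(k-1)}$. (For $\mu=(1)$, $\sigma=\emptyset$ and $T$ as in Example~\ref{ex:filling}, the chain is $(1)\subseteq(2)\subseteq(3,2,1)$, with $E_1=\{(1,1)\}$ and $E_2=\{(1,2)\}$.)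

Conversely, take any such chain and any sets $E_k$ of corners of $\lambda^{(k-1)}$. For $A\in\lambda$ let $k_0(A)=\min\{k:A\in\lambda^{(k)}\}$ and
\[
\hat T(A)=\{k_0(A)\}\cup\{k:A\in E_k\}.
\]
If $A\in E_k$, then $A\in\lambda^{(k-1)}$, so $k_0(A)<k$. Hence $\min\hat T(A)=k_0(A)$, and the boxes containing $0$ are those of $\mu$. To check the inequalities, let $B$ be immediately right of or below $A$, and let $k=\max\hat T(A)$. For $k=0$ there is nothing to prove, so let $k\ge1$. If $k=k_0(A)$, then $A\notin\lambda^{(k-1)}$, so $B\notin\lambda^{(k-1)}$. Otherwise $A\in E_k$ is a corner of $\lambda^{(k-1)}$, and again $B\notin\lambda^{(k-1)}$. In both cases $\min\hat T(B)=k_0(B)\ge k$. So $\hat T\in\mathcal F$. The two constructions are inverse to each other, because in both the chain records the minimum of each box and the sets $E_k$ record the remaining letters. For the same reason $\sum_A(|\hat T(A)|-1)=\sum_k|E_k|$.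

\emph{Step 3: summing over the corner sets.} Fix the chain. The boxes containing $k$ are those of $\lambda^{(k)}/\lambda^{(k-1)}$ and of $E_k$, so the weight is a product over $k$ of factors depending only on $\lambda^{(k)}$, $\lambda^{(k-1)}$ and $E_k$, and the sets $E_k$ are chosen independently. Let $k\in S$. If column $j$ contains $d$ boxes of $\lambda^{(k)}/\lambda^{(k-1)}$ and $\eta\in\{0,1\}$ boxes of $E_k$, then by \eqref{eq:letterweight} it contributes $x_k\alpha^{d+\eta-1}\beta^{\eta}$ if $d+\eta\ge1$, and $1$ otherwise. Choosing $E_k$ means choosing $\eta$ in each column, with $\eta=1$ allowed only if $\lambda^{(k-1)}$ has a corner there. The sum over $\eta$ is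
\[
\begin{array}{c|cc}
 & d=0 & d\ge1\\ \hline
\text{no corner} & 1 & x_k\alpha^{d-1}\\
\text{corner} & 1+\beta x_k & x_k\alpha^{d-1}+\beta x_k\alpha^{d}=x_k\alpha^{d-1}\gamma
\end{array}
\]
which is $u_j$ in all four cases. So the sum over $E_k$ is $U(x_k)_{\lambda^{(k)}\lambda^{(k-1)}}$. For $k\notin S$ the factor in \eqref{eq:letterweight} is a product over rows, each row contains at most one corner, and the same table gives $V(x_k)_{\lambda^{(k)}\lambda^{(k-1)}}$. The sum over all chains of $\prod_kM_k(x_k)_{\lambda^{(k)}\lambda^{(k-1)}}$ is the $(\lambda,\mu)$ entry of the matrix product.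
\end{proof}

The case $m=1$ identifies the entries of the two matrices: for $\mu\subseteq\lambda$,
\begin{equation}\label{eq:entries}
U(x)_{\lambda\mu}=G_{\lambda/\!/\mu}(x),\qquad V(x)_{\lambda\mu}=G^{\emptyset}_{\lambda/\!/\mu}(x)=G_{\lambda'/\!/\mu'}(x),
\end{equation}
where the last expression comes from $V(x)_{\lambda\mu}=U(x)_{\lambda'\mu'}$. The case $m=2$ translates the symmetry \eqref{eq:sym}; this is the only place where \eqref{eq:sym} is used, and only for two variables.

\begin{corollary}\label{cor:UU}
As polynomial identities in $s$ and $t$, $U(s)U(t)=U(t)U(s)$ and $V(s)V(t)=V(t)V(s)$.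
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:transfer} with $S=\{1,2,\dots\}$, the entry $(U(x_2)U(x_1))_{\lambda\mu}$ is $\sum_\sigma\beta^{|\mu/\sigma|}G_{\lambda/\sigma}(x_1,x_2)$ for $\mu\subseteq\lambda$, and each term is symmetric in $x_1,x_2$ by \eqref{eq:sym}. Applying $A\mapsto A^*$ gives the statement for $V$.
\end{proof}

\section{The identity relating $U$ and $V$}\label{sec:key}

\subsection{Finding the identity}

To show that $U(t)$ commutes with $V(y)$, it suffices by Corollary~\ref{cor:UU} to write $V(y)$ in terms of matrices $U(\cdot)$ and their inverses. The case $\alpha=\beta=0$ suggests how. There $U(x)_{\lambda\mu}=x^{|\lambda/\mu|}$ if $\lambda/\mu$ has at most one box in each column and $0$ otherwise, and likewise for $V$ with rows. By the Pieri rules, $U(x)$ and $V(y)$ are then the matrices, in the Schur basis, of multiplication by $H(x)=\sum_kh_kx^k$ and $E(y)=\sum_ke_ky^k$, the generating functions of the complete homogeneous and elementary symmetric functions. The relation $E(y)H(-y)=1$ becomes $V(y)U(-y)=I$.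

For general parameters the right side should again be a matrix that does not distinguish columns from rows. By \eqref{eq:letterweight} the value $x=\alpha$ provides one. In Definition~\ref{def:UV}, $x=\alpha$ gives $u_j=\alpha^{d_j}\gamma^{\epsilon_j}$ in both cases, so
\begin{equation}\label{eq:Ualpha}
U(\alpha)_{\lambda\mu}=V(\alpha)_{\lambda\mu}=\alpha^{|\lambda/\mu|}\gamma^{\mathrm{cor}(\mu)}\qquad(\mu\subseteq\lambda),
\end{equation}
and this is the identity matrix when $\alpha=\beta=0$. We therefore look for $x$ with $V(y)U(x)=U(\alpha)$, using the matrices of Example~\ref{ex:matrices}.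

The entry $((1),\emptyset)$ of $V(y)U(x)$ is $y+(1+\beta y)x$, and it must equal $\alpha$. A single box thus forces
\begin{equation}\label{eq:relation}
x+y+\beta xy=\alpha,\qquad\text{that is,}\qquad (1+\beta y)\,x=\alpha-y .
\end{equation}
No freedom remains, so every further entry is a test. The entry $((1),(1))$ is $(1+\beta y)(1+\beta x)=1+\beta(x+y+\beta xy)=\gamma$. The entries with two boxes and $\mu=\emptyset$, summed over the intermediate partitions $\emptyset$, $(1)$ and $\lambda$, are
\begin{align*}
\lambda=(2):&\quad \alpha y+\gamma y\,x+(1+\beta y)x^2=\alpha y+\gamma xy+(\alpha-y)x=\alpha(y+\beta xy+x)=\alpha^2,\\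
\lambda=(1,1):&\quad y^2+y(1+\beta y)x+(1+\beta y)\alpha x=y^2+y(\alpha-y)+\alpha(\alpha-y)=\alpha^2 .
\end{align*}
All three agree with \eqref{eq:Ualpha}.

\subsection{The general proof}

\begin{proposition}\label{prop:key}
Put $\varphi(y)=\dfrac{\alpha-y}{1+\beta y}$. Over the field $\mathbb Q(\alpha,\beta,y)$,
\[
V(y)\,U(\varphi(y))=U(\alpha).
\]
\end{proposition}

The $(\lambda,\mu)$ entry on the left is a sum over all $\nu$ between $\mu$ and $\lambda$. The difficulty is that one factor is a product over rows and the other a product over columns. We rewrite both in terms of the row lengths $\nu_1,\nu_2,\dots$ and then sum over these one at a time, from the top. Each single sum telescopes, which removes the dependence on $\lambda$, and its value cancels the dependence of the next row on the row of $\mu$ above it.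

\begin{proof}
Both sides are triangular, so fix $\mu\subseteq\lambda$. Write $[\,\cdot\,]$ for the indicator ($1$ or $0$) of a statement, and put
\[
x=\varphi(y),\qquad q=1+\beta y,\qquad z=1-\frac y\alpha,\qquad w=\frac zq .
\]
These quantities are chosen so that every factor of $U(x)$ and $V(y)$, divided by its power of $\alpha$, has a simple form:
\begin{equation}\label{eq:subs}
\frac x\alpha=w,\qquad 1+\beta x=\frac{q+\alpha\beta-\beta y}{q}=\frac\gamma q,\qquad \frac y\alpha=1-z,\qquad \gamma\,\frac y\alpha=\frac y\alpha+\beta y=q-z .
\end{equation}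
Let $\mu\subseteq\nu\subseteq\lambda$.

\emph{Step 1: the factor $V(y)_{\lambda\nu}$.} Row $i$ has $d=\lambda_i-\nu_i$ and $\epsilon=[\nu_i>\nu_{i+1}]$. For $d=0$ its factor is $q^\epsilon$. For $d\ge1$ its factor is $\alpha^d\,(y/\alpha)\gamma^\epsilon$, which by \eqref{eq:subs} is $\alpha^d(1-z)$ if $\epsilon=0$ and $\alpha^d(q-z)$ if $\epsilon=1$. In all cases the factor is $\alpha^d\bigl(q^\epsilon-z[d\ge1]\bigr)$, so
\[
V(y)_{\lambda\nu}=\alpha^{|\lambda/\nu|}\prod_{i\ge1}a_i(\nu_i,\nu_{i+1}),\qquad a_i(s,t)=q^{[s>t]}-z\,[s<\lambda_i].
\]

\emph{Step 2: the factor $U(x)_{\nu\mu}$.} By \eqref{eq:subs}, a column with $d\ge1$ boxes of $\nu/\mu$ contributes $\alpha^dw\gamma^\epsilon$, and a column with none contributes $\gamma^\epsilon q^{-\epsilon}$. Hence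
\[
U(x)_{\nu\mu}=\alpha^{|\nu/\mu|}\gamma^{\mathrm{cor}(\mu)}\,w^{c}q^{-e},
\]
where $c$ is the number of nonempty columns of $\nu/\mu$, and $e$ is the number of corners of $\mu$ whose column is empty in $\nu/\mu$. We express $c$ and $e$ by rows. Put $\mu_0=\infty$.

Every column index $j$ satisfies $\mu_i<j\le\mu_{i-1}$ for exactly one $i\ge1$, and then column $j$ of $\mu$ has length $i-1$. This column is nonempty in $\nu/\mu$ if and only if $(i,j)\in\nu$, that is, $j\le\nu_i$. Since $\nu_i\ge\mu_i$, there are $\min(\nu_i,\mu_{i-1})-\mu_i$ such columns for given $i$, and $c=\sum_{i\ge1}\bigl(\min(\nu_i,\mu_{i-1})-\mu_i\bigr)$.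

For $i\ge2$, $\mu$ has a corner in row $i-1$ if and only if $\mu_{i-1}>\mu_i$. This corner lies in column $\mu_{i-1}$, which is empty in $\nu/\mu$ if and only if $(i,\mu_{i-1})\notin\nu$, that is, $\nu_i<\mu_{i-1}$. The inequality $\nu_i<\mu_{i-1}$ by itself implies $\mu_i<\mu_{i-1}$, because $\mu_i\le\nu_i$. So $e=\#\{i\ge2:\nu_i<\mu_{i-1}\}$. Therefore $w^cq^{-e}=\prod_{i\ge1}b_i(\nu_i)$ with
\[
b_1(t)=w^{t-\mu_1},\qquad b_{i+1}(t)=w^{\min(t,\mu_i)-\mu_{i+1}}\,q^{-[t<\mu_i]}=
\begin{cases}q^{-1}w^{t-\mu_{i+1}}&\text{if }t<\mu_i,\\ w^{\mu_i-\mu_{i+1}}&\text{if }t\ge\mu_i,\end{cases}\qquad(i\ge1).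
\]
Steps 1 and 2 give $(V(y)U(x))_{\lambda\mu}=\alpha^{|\lambda/\mu|}\gamma^{\mathrm{cor}(\mu)}\Sigma$ with
\[
\Sigma=\sum_{\mu\subseteq\nu\subseteq\lambda}\ \prod_{i\ge1}b_i(\nu_i)\,a_i(\nu_i,\nu_{i+1}),
\]
and by \eqref{eq:Ualpha} it remains to show that $\Sigma=1$.

\emph{Step 3: one row.} We claim that for $i\ge1$ and every integer $t\le\lambda_i$,
\begin{equation}\label{eq:onerow}
\sum_{s=\max(\mu_i,t)}^{\lambda_i}a_i(s,t)\,w^{s-\mu_i}=\begin{cases}q&\text{if }t<\mu_i,\\ w^{t-\mu_i}&\text{if }\mu_i\le t\le\lambda_i.\end{cases}
\end{equation}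
Since $z=qw$, we have $(q-z)w^k=q(w^k-w^{k+1})$. For $\mu_i\le r\le\lambda_i$ the terms with $s<\lambda_i$ below telescope, and the term $s=\lambda_i$ cancels what they leave at the upper end:
\begin{equation}\label{eq:tele}
\sum_{s=r}^{\lambda_i}\bigl(q-z[s<\lambda_i]\bigr)w^{s-\mu_i}=q\bigl(w^{r-\mu_i}-w^{\lambda_i-\mu_i}\bigr)+q\,w^{\lambda_i-\mu_i}=q\,w^{r-\mu_i}.
\end{equation}
If $t<\mu_i$, then $s>t$ for every term of \eqref{eq:onerow}, and \eqref{eq:tele} with $r=\mu_i$ gives $q$. If $\mu_i\le t<\lambda_i$, the term $s=t$ is $(1-z)w^{t-\mu_i}$, and by \eqref{eq:tele} with $r=t+1$ the other terms add up to $qw^{t+1-\mu_i}=zw^{t-\mu_i}$; the total is $w^{t-\mu_i}$. If $t=\lambda_i$, the only term is $s=t$, with $a_i(t,t)=1$, and it equals $w^{t-\mu_i}$.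

\emph{Step 4: all rows.} For $i\ge1$ and $\mu_i\le t\le\lambda_i$ let
\[
F_i(t)=\sum b_1(\nu_1)\,a_1(\nu_1,\nu_2)\,b_2(\nu_2)\cdots a_{i-1}(\nu_{i-1},\nu_i)\,b_i(\nu_i),
\]
summed over $\nu_1\ge\dots\ge\nu_{i-1}\ge\nu_i=t$ with $\mu_k\le\nu_k\le\lambda_k$. We show by induction on $i$ that $F_i(t)=w^{t-\mu_i}$. For $i=1$ this is the definition of $b_1$. Assume it for $i$, and let $\mu_{i+1}\le t\le\lambda_{i+1}$; then $t\le\lambda_i$. Grouping the terms of $F_{i+1}(t)$ by $s=\nu_i$ gives
\[
F_{i+1}(t)=b_{i+1}(t)\sum_{s=\max(\mu_i,t)}^{\lambda_i}a_i(s,t)F_i(s)=b_{i+1}(t)\sum_{s=\max(\mu_i,t)}^{\lambda_i}a_i(s,t)\,w^{s-\mu_i}.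
\]
By \eqref{eq:onerow} this is $q^{-1}w^{t-\mu_{i+1}}\cdot q$ if $t<\mu_i$, and $w^{\mu_i-\mu_{i+1}}\cdot w^{t-\mu_i}$ if $t\ge\mu_i$. Both equal $w^{t-\mu_{i+1}}$.

Finally choose $\ell$ with $\lambda_\ell=0$. Then $\lambda_i=\nu_i=\mu_i=0$ for $i\ge\ell$, so $a_i(\nu_i,\nu_{i+1})=1$ for $i\ge\ell$ and $b_i(\nu_i)=1$ for $i>\ell$. Hence $\Sigma=F_\ell(0)=w^{0}=1$.
\end{proof}

\begin{remark}
The proof divides by $\alpha$, but all entries of $V(y)$, $U(\varphi(y))$ and $U(\alpha)$ lie in the subring $\mathbb Z[\alpha,\beta,y,(1+\beta y)^{-1}]$ of the field. The identity holds in this ring and may be specialized, for example to $\alpha=\beta=0$, where it is $V(y)U(-y)=I$.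
\end{remark}

\begin{corollary}\label{cor:UV}
As a polynomial identity in $t$ and $y$, $U(t)V(y)=V(y)U(t)$.
\end{corollary}

\begin{proof}
The entries of both sides lie in $\mathbb Z[\alpha,\beta,t,y]$, so we may compare them in the field $\mathbb Q(\alpha,\beta,t,y)$. By \eqref{eq:subs} the diagonal entries of $U(\varphi(y))$ are $(1+\beta\varphi(y))^{\mathrm{cor}(\mu)}=\bigl(\gamma/(1+\beta y)\bigr)^{\mathrm{cor}(\mu)}\neq0$, so this matrix is invertible, and Proposition~\ref{prop:key} gives
\[
V(y)=U(\alpha)\,U(\varphi(y))^{-1}.
\]
Substituting $s=\alpha$ and $s=\varphi(y)$ into the polynomial identity of Corollary~\ref{cor:UU}, we see that $U(t)$ commutes with $U(\alpha)$ and with $U(\varphi(y))$, hence with the inverse of the latter, and hence with $V(y)$.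
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:duality}]
By \eqref{eq:entries}, $G_{\lambda'/\!/\nu'}(y)=V(y)_{\lambda\nu}$ and $G_{\nu/\!/\mu}(x)=U(x)_{\nu\mu}$. So the left side is the $(\lambda,\mu)$ entry of $V(y)U(\varphi(y))$, which by Proposition~\ref{prop:key} and \eqref{eq:Ualpha} is $\alpha^{|\lambda/\mu|}\gamma^{\mathrm{cor}(\mu)}$. The commutation is Corollary~\ref{cor:UV}.
\end{proof}

\section{Staircases}\label{sec:stair}

Sections~\ref{sec:transfer} and~\ref{sec:key} apply to arbitrary shapes. The staircase enters through the next lemma and, in the proof of Theorem~\ref{thm:main}, through $\delta_n'=\delta_n$.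

\begin{lemma}\label{lem:row}
For every partition $\mu$, $U(x)_{\delta_n\mu}=V(x)_{\delta_n\mu}$.
\end{lemma}

\begin{proof}
Both sides vanish unless $\mu\subseteq\delta_n$. For $\mu\subseteq\delta_n$, \eqref{eq:entries} and \eqref{eq:slash} express the two sides as $\sum_\sigma\beta^{|\mu/\sigma|}G^S_{\delta_n/\sigma}(x)$ with $S=\{1,2,\dots\}$ and $S=\emptyset$. By Lemma~\ref{lem:onevar} the terms do not depend on $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mixed}]
Fix $m$. The $\delta_n$-row of a product $AB$ is determined by $B$ and the $\delta_n$-row of $A$, since $(AB)_{\delta_n\mu}=\sum_\nu A_{\delta_n\nu}B_{\nu\mu}$. Consider a product $M_m(x_m)\cdots M_1(x_1)$ with each $M_k\in\{U,V\}$, and fix $k$. By Corollaries~\ref{cor:UU} and~\ref{cor:UV} all factors commute, so the product equals $M_k(x_k)B$, where $B$ is the product of the other factors. By Lemma~\ref{lem:row}, $U(x_k)B$ and $V(x_k)B$ have the same $\delta_n$-row. Any two choices of $(M_1,\dots,M_m)$ are connected by such switches, so the $\delta_n$-row of the product does not depend on the choice. By Proposition~\ref{prop:transfer},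 $G^S_{\delta_n/\!/\rho}(x_1,\dots,x_m)$ is independent of $S$ for every $\rho\subseteq\delta_n$. As $m$ is arbitrary, so is $G^S_{\delta_n/\!/\rho}(\mathbf x)$.

It remains to undo the sum over corners. The term $\sigma=\rho$ of \eqref{eq:slash} has coefficient $1$, so
\[
G^S_{\delta_n/\rho}=G^S_{\delta_n/\!/\rho}-\sum_{\sigma\ne\rho}\beta^{|\rho/\sigma|}G^S_{\delta_n/\sigma},
\]
where $\sigma$ runs over the partitions obtained from $\rho$ by deleting a nonempty set of corners. These $\sigma$ have fewer boxes than $\rho$, and neither they nor their coefficients depend on $S$. Induction on $|\rho|$ shows that $G^S_{\delta_n/\rho}$ is independent of $S$; for $\rho=\emptyset$ the sum is empty.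
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:extremes}, Theorem~\ref{thm:mixed} and $\delta_n'=\delta_n$,
\[
G_{\delta_n/\rho}=G^{\{1,2,\dots\}}_{\delta_n/\rho}=G^{\emptyset}_{\delta_n/\rho}=G_{\delta_n'/\rho'}=G_{\delta_n/\rho'}.\qedhere
\]
\end{proof}

\begin{remark}
For a general outer shape the factors may still be reordered, but they can no longer be switched. Take $\lambda=(2)$, $\mu=\emptyset$ and the matrices of Example~\ref{ex:matrices}. Reordering is the equality of
\begin{align*}
(U(t)V(y))_{(2),\emptyset}&=t^2+t(1+\beta t)\,y+(1+\beta t)\,\alpha y,\\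
(V(y)U(t))_{(2),\emptyset}&=\alpha y+\gamma y\,t+(1+\beta y)\,t^2,
\end{align*}
both of which expand to $t^2+ty+\alpha y+\alpha\beta ty+\beta t^2y$. Switching fails because $U(x)_{(2),\emptyset}=x^2$ and $V(x)_{(2),\emptyset}=\alpha x$, which is the obstruction used in the proof of Theorem~\ref{thm:converse}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{GKL}
Peter L. Guo, Mingyang Kang, Jiaji Liu,
\emph{Hybrid Grothendieck polynomials},
arXiv:2505.19072 (2025).

\end{thebibliography}
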